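# Random reshuffling and the last iterate in nonsmooth convex optimization

## 1. Identical functions: a last-iterate rate from halving blocks

We minimize $F=f+\psi$ over $\mathbb R^d$. Each step sees one subgradient of $f$ and may use all of $\psi$. After $T$ steps we output the last point and ask how small $F(x_{T+1})-\min F$ is. Later $f$ will be an average $\frac1n\sum_i f_i$ whose terms are visited in a shuffled order. We begin with the case in which all the $f_i$ are equal, so that the order does not matter.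

Throughout, $\|\cdot\|$ is the Euclidean norm, and $\psi:\mathbb R^d\to\mathbb R\cup\{+\infty\}$ is proper, closed and $\mu$-strongly convex with $\mu\ge0$, meaning that $\psi-\frac\mu2\|\cdot\|^2$ is convex. We use one textbook fact: a proper closed $\lambda$-strongly convex function $\Phi$ with $\lambda>0$ has a unique minimizer $x^+$, and $\Phi(u)\ge\Phi(x^+)+\frac\lambda2\|u-x^+\|^2$ for all $u$.

**Definition (proximal step).** From $x\in\mathrm{dom}\,\psi$ with a vector $g$ and a stepsize $\eta>0$, put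
$$x^+=\arg\min_{y\in\mathbb R^d}\Big\{\psi(y)+\langle g,y\rangle+\tfrac1{2\eta}\|y-x\|^2\Big\}=\mathrm{prox}_{\eta\psi}(x-\eta g),\qquad \mathrm{prox}_{\eta\psi}(w)=\arg\min_y\Big\{\psi(y)+\tfrac1{2\eta}\|y-w\|^2\Big\}.$$

If $\psi=0$ this is $x-\eta g$. If $\psi$ is the indicator of a nonempty closed convex set $\mathcal C$, it is the projection of $x-\eta g$ onto $\mathcal C$. If $\psi=\frac\mu2\|\cdot\|^2$, setting the gradient to zero gives $x^+=(x-\eta g)/(1+\mu\eta)$.

**Lemma 1 (one step).** Let $\varphi:\mathbb R^d\to\mathbb R$ be convex with $\|g\|\le L$ for all $g\in\partial\varphi(x)$ and all $x\in\mathrm{dom}\,\psi$. Let $x\in\mathrm{dom}\,\psi$, $g\in\partial\varphi(x)$, let $x^+$ be the proximal step, and let $\Delta=\|x^+-x\|$. Then $x^+\in\mathrm{dom}\,\psi$, and for all $u\in\mathrm{dom}\,\psi$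
$$\varphi(x)-\varphi(u)+\psi(x^+)-\psi(u)\le\frac{\|u-x\|^2-(1+\mu\eta)\|u-x^+\|^2}{2\eta}+L\Delta-\frac{\Delta^2}{2\eta},\tag{1}$$
$$\psi(x^+)-\psi(x)+\langle g,x^+-x\rangle\le-\frac{\Delta^2}{\eta}.\tag{2}$$

*Proof.* The objective of the step is $(\frac1\eta+\mu)$-strongly convex with minimizer $x^+$, and its value there is finite. By the textbook fact,
$$\psi(x^+)-\psi(u)+\langle g,x^+-u\rangle\le\frac{\|u-x\|^2-(1+\mu\eta)\|u-x^+\|^2-\Delta^2}{2\eta}.$$
For (1), write $\langle g,x^+-u\rangle=\langle g,x-u\rangle+\langle g,x^+-x\rangle\ge\varphi(x)-\varphi(u)-L\Delta$. For (2), put $u=x$: the right side becomes $-(2+\mu\eta)\Delta^2/(2\eta)\le-\Delta^2/\eta$. $\square$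

A function as in Lemma 1 satisfies $|\varphi(x)-\varphi(y)|\le L\|x-y\|$ on $\mathrm{dom}\,\psi$, because $\varphi(x)-\varphi(y)\le\langle g,x-y\rangle$ for $g\in\partial\varphi(x)$.

Now let every step use the same $f$, with subgradients bounded by $G$ on $\mathrm{dom}\,\psi$. In (1) with $\varphi=f$ use $f(x_i)\ge f(x_{i+1})-G\Delta$, drop $\mu$, and use $2G\Delta-\frac{\Delta^2}{2\eta}\le2\eta G^2$. This gives
$$F(x_{i+1})-F(u)\le\frac{\|u-x_i\|^2-\|u-x_{i+1}\|^2}{2\eta_i}+2\eta_iG^2 .\tag{3}$$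
Similarly (2) gives $F(x_{i+1})-F(x_i)\le2G\Delta-\Delta^2/\eta_i\le\eta_iG^2$. Averaging (3) with $u=x_\star$ and constant $\eta$ bounds the best of the points $x_2,\dots,x_{T+1}$ by $\frac{D^2}{2\eta T}+2\eta G^2$, where $D=\|x_1-x_\star\|$. We want the last point. The device is to compare each block of steps with the best point of the previous block, while halving both the stepsize and the block length. We prove it with an extra error $\beta$, which is zero for now and will not be zero later.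

**Lemma 2 (halving blocks).** Let $q\ge1$, $m=2^q-1$, $\alpha>0$. Split the steps $1,\dots,m$ into consecutive blocks $p=0,\dots,q-1$, where block $p$ has $\ell_p=2^{q-1-p}$ steps with stepsize $\alpha_p=\alpha2^{-p}$. Let $u,x_1,\dots,x_{m+1}$ be $\mathrm{dom}\,\psi$-valued random vectors on a finite probability space and $\beta\ge0$. Suppose that for $1\le i\le m$, both for $u'=u$ and for $u'=x_s$ with any $1\le s\le i$,
$$\mathbb EF(x_{i+1})-\mathbb EF(u')\le\frac1{2\eta_i}\big(\mathbb E\|u'-x_i\|^2-\mathbb E\|u'-x_{i+1}\|^2\big)+2\eta_iG^2+2\beta.\tag{4}$$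
Then
$$\mathbb EF(x_{m+1})\le\mathbb EF(u)+\frac{\mathbb E\|u-x_1\|^2}{\alpha2^q}+20\,\alpha G^2+10q\beta.\tag{5}$$

For $q=3$ the stepsizes are $\alpha,\alpha,\alpha,\alpha,\frac\alpha2,\frac\alpha2,\frac\alpha4$.

*Proof.* Let block $p$ consist of the steps $a_p,\dots,a_{p+1}-1$, so $a_0=1$ and $a_q=m+1$. Let $s_p\in\{a_p+1,\dots,a_{p+1}\}$ minimize $\mathbb EF(x_s)$ over that set.

**Step 1: enter block 0.** Average (4) over block 0 with $u'=u$. The squares telescope and $2\alpha_0\ell_0=\alpha2^q$, so $\mathbb EF(x_{s_0})\le\mathbb EF(u)+\frac{\mathbb E\|u-x_1\|^2}{\alpha2^q}+2\alpha G^2+2\beta$.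

**Step 2: the end of block $p-1$ is near its best point.** Use (4) with $u'=x_{s_{p-1}}$ for $i=s_{p-1},\dots,a_p-1$. The left sides are $\ge0$ by the choice of $s_{p-1}$. Multiplying by $2\alpha_{p-1}$ and summing at most $\ell_{p-1}$ inequalities,
$$\mathbb E\|x_{s_{p-1}}-x_{a_p}\|^2\le4\ell_{p-1}\alpha_{p-1}(\alpha_{p-1}G^2+\beta).$$

**Step 3: go from block $p-1$ to block $p$.** For $p\ge1$ average (4) over block $p$ with $u'=x_{s_{p-1}}$, which is allowed since $s_{p-1}\le a_p\le i$. As $\ell_{p-1}\alpha_{p-1}=4\ell_p\alpha_p$,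
$$\mathbb EF(x_{s_p})-\mathbb EF(x_{s_{p-1}})\le\frac{16\ell_p\alpha_p(2\alpha_pG^2+\beta)}{2\ell_p\alpha_p}+2\alpha_pG^2+2\beta=18\alpha_pG^2+10\beta.$$

**Step 4: add up.** The last block has length 1, so $s_{q-1}=m+1$. Since $\sum_{p\ge1}\alpha_p\le\alpha$, the total error is at most $2\alpha G^2+18\alpha G^2+2\beta+10(q-1)\beta$. $\square$

**Proposition 1 (identical functions).** Let all $f_i$ equal $f$, with common bound $G>0$, let $x_\star\in\arg\min F$ and $D=\|x_1-x_\star\|>0$. For $T\ge1$ let $q\ge 1$ be the largest integer with $2^q-1\le T$. Use the stepsizes of Lemma 2 with $\alpha=D2^{-q/2}/G$, then stepsize $\alpha/T$ for the remaining steps. Then $F(x_{T+1})-F(x_\star)\le32\,GD/\sqrt T$.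

*Proof.* Inequality (3) is (4) with $\beta=0$, so (5) with $u=x_\star$ gives $F(x_{m+1})-F(x_\star)\le GD2^{-q/2}+20GD2^{-q/2}$. The remaining fewer than $T$ steps each add at most $\frac\alpha TG^2$, together at most $\alpha G^2=GD2^{-q/2}$. Maximality of $q$ gives $2^{q+1}>T$, so $2^{-q/2}<\sqrt{2/T}$, and $22\sqrt2\le32$. $\square$

What changes for different functions? Inequality (1) then speaks about the sampled $f_j$, not about $f$. If the index $j$ is drawn afresh at each step, it is independent of $x_i$ and of all earlier points, so $\mathbb Ef_j(x_s)=\mathbb Ef(x_s)$ for $s\le i$, and (4) still holds with $\beta=0$ once $G$ is a suitable mean of the constants. If the indices run through a random permutation, $j$ depends on the past. We must find out whether this dependence costs anything.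

## 2. Drawing the functions without replacement

**Setting.** Let $F=f+\psi$ with $f=\frac1n\sum_{i=1}^nf_i$, $n\in\mathbb N$. Each $f_i:\mathbb R^d\to\mathbb R$ is convex, so $\partial f_i(x)\ne\emptyset$ everywhere, and $\|g\|\le G_i$ for all $g\in\partial f_i(x)$, $x\in\mathrm{dom}\,\psi$. The regularizer $\psi$ is proper, closed and $\mu$-strongly convex, $\mu\ge0$. The case $\mu=0$ is the general convex case and $\mu>0$ the strongly convex case. Assume $\arg\min F\neq\emptyset$, let $x_\star\in\arg\min F$, $F_\star=F(x_\star)$, $x_1\in\mathrm{dom}\,\psi$, $D_\star=\|x_1-x_\star\|$, and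
$$G_{f,1}=\frac1n\sum_iG_i,\qquad G_{f,2}=\sqrt{\frac1n\sum_iG_i^2},\qquad D_\star>0,\quad G_{f,2}>0.$$
We write $G=G_{f,2}$. By Cauchy–Schwarz, $G_{f,1}\le G$.

**Algorithm.** There are $T$ steps, grouped into epochs of $n$ consecutive steps, where $T$ need not be a multiple of $n$. At the start of epoch $k$ a permutation $\sigma_k$ of $[n]$ is chosen. Step $t=(k-1)n+i$, $i\in[n]$, takes any $g_t\in\partial f_{\sigma_k(i)}(x_t)$ and performs the proximal step from $x_t$ with $g_t$ and stepsize $\eta_t>0$. Under Random Reshuffle (RR) the $\sigma_k$ are independent and uniform. For instance, with $n=3$, $T=7$ there are two full epochs, in each of which every function is used once, and one further step.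

**Conventions.** Stepsizes are deterministic. The number $G_i$ is any number with the stated property. Subgradients are chosen non-anticipatively: $g_t$ is a deterministic function of the indices sampled up to and including step $t$ (independent extra randomness can be conditioned on). So the probability space is finite, and $x_t$ is a function of the indices sampled before step $t$. The *gap* is $F(x_{T+1})-F_\star$.

**The rates.** Proximal SGD samples the index uniformly with replacement. Its last iterate satisfies $\mathbb E[F(x_{T+1})-F_\star]\le O(G_{f,2}D_\star/\sqrt T)$ in the general convex case and $\widetilde O\big(\frac{\mu D_\star^2}{T^2}+\frac{G_{f,2}^2}{\mu T}\big)$ in the strongly convex case. For RR the known last-iterate bounds are $\widetilde O\big(n^{1/4}\sqrt{G_{f,1}G_{f,2}}D_\star/\sqrt T\big)$ in the general convex case with suitable stepsizes, and, with $\eta_t=\frac2{\mu t}$, $\widetilde O\big(\frac{\mu D_\star^2}{T^2}+\frac{\sqrt nG_{f,1}G_{f,2}}{\mu T}\big)$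 in the strongly convex case. Here $O$ hides a universal constant, $\widetilde O$ also a factor polylogarithmic in $T$ and $n$, and $n$ is a parameter of the rate.

The following problem comes from Zijian Liu, Zhengyuan Zhou, "Improved Last-Iterate Convergence of Shuffling Gradient Methods for Nonsmooth Convex Optimization", arXiv:2505.23056 (2025). Can RR be proved to guarantee the SGD rates?

(a) Is there a stepsize rule $\eta_t(t,T,n,G_{f,1},G_{f,2},D_\star)>0$ and a universal constant $C$ such that for every $n,d$, every instance with $\mu=0$, every $T\ge n$ and every choice of subgradients, RR satisfies $\mathbb E[F(x_{T+1})-F_\star]\le C\,G_{f,2}D_\star/\sqrt T$?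

(b) Is there a rule $\eta_t(t,T,n,\mu,G_{f,1},G_{f,2},D_\star)>0$ and a polylogarithmic factor $L(T,n)$, with a universal constant, such that for every $n,d$, every instance with $\mu>0$, every $T\ge n$ and every choice of subgradients, RR satisfies $\mathbb E[F(x_{T+1})-F_\star]\le L(T,n)\big(\frac{\mu D_\star^2}{T^2}+\frac{G_{f,2}^2}{\mu T}\big)$?

**Example (dependence with two functions).** Let $n=2$, $d=1$, $\psi=0$, $f_1(x)=x$, $f_2(x)=-x$, so $f=0$. Start at $x_1=0$ with stepsize $\eta$. If $\sigma(1)=1$, then $x_2=-\eta$ and the next function has value $f_2(x_2)=\eta$. If $\sigma(1)=2$, then $x_2=\eta$ and $f_1(x_2)=\eta$. So $\mathbb Ef_{\sigma(2)}(x_2)=\eta$ while $\mathbb Ef(x_2)=0$.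

The answer to both questions is no, already for $T=n$. After very few epochs the answer becomes yes. Put
$$K=\lfloor T/n\rfloor,\qquad J=\lceil\log_2\max(1,\log_2n)\rceil,\qquad \Lambda=91+5\log_2n .$$
For instance, $n=16$ gives $J=2$.

**Theorem 1 ($T=n$).** Fix $n$, $G,D>0$, $G_i=G$ for all $i$, and arbitrary stepsizes $\eta_1,\dots,\eta_n>0$.

(a) Some instance with $\psi=0$, $D_\star=D$ and some choice of subgradients give, for every realization of $\sigma_1$,
$$F(x_{n+1})-F_\star\ge\frac{GD}{68\,n^{1/3}}=\frac{n^{1/6}}{68}\cdot\frac{GD}{\sqrt T}.$$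

(b) For $\mu>0$, some instance with $\psi=\frac\mu2\|\cdot\|^2$, $D_\star=D$ and some choice of subgradients give $F(x_{n+1})-F_\star\ge\min\big\{\frac{\mu D^2}8,\frac{G^2}{1152\,\mu n^{2/3}}\big\}$ for every realization.

*Why this answers (a) and (b).* With $G_i=G$ a rule sees only $t,T,n,G,D$ (and $\mu$), so it fixes the stepsizes before the instance is chosen, and a bound valid for every realization bounds the expectation. In (a), a rule with constant $C$ would force $n^{1/6}\le68C$ for all $n$, which is false. In (b), take $\mu=G=D=1$, $T=n$: a rule would force $\frac1{1152n^{2/3}}\le L(n,n)(n^{-2}+n^{-1})\le\frac{2L(n,n)}n$, so $L(n,n)\ge n^{1/3}/2304$ for all $n$, impossible for a polylogarithmic $L$. So no such rule and constant (factor) exist in (a) or in (b).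

**Theorem 2 (upper bounds).** There are stepsize rules of the allowed form such that, for every instance, every such $T$ and every choice of subgradients:

(a) if $K\ge2J+6$: $\;\mathbb E[F(x_{T+1})-F_\star]\le723\,\frac{G_{f,2}D_\star}{\sqrt T}$ (any $\mu\ge0$);

(b) if $\mu>0$, $K\ge4J+13$: $\;\mathbb E[F(x_{T+1})-F_\star]\le25000\,\ln(eT)\,\frac{G_{f,2}^2}{\mu T}$;

(c) for every $T\ge n$: $\;\mathbb E[F(x_{T+1})-F_\star]\le224\,G_{f,2}D_\star\big(\frac{2+\log_2n}n\big)^{1/3}$ (any $\mu\ge0$).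

By Theorem 1(a) and Theorem 2(c), the optimal general convex rate at $T=n$ is $n^{1/6}GD/\sqrt T$ up to a factor of order $(\log n)^{1/3}$.

**Theorem 3 (several epochs, lower bound).** Let $T=Kn$, $n^{1/2^{K+1}}>2\Lambda^2$, $G_i=G$. For any stepsizes there are instances and subgradients with $D_\star=D$ such that, for all permutations,

(a) ($\psi=0$) $\;F(x_{T+1})-F_\star\ge\frac{n^{1/2^{K+2}}}{2\sqrt2\,\Lambda}\cdot\frac{GD}{\sqrt n}$;

(b) ($\psi=\frac\mu2\|\cdot\|^2$, $\mu>0$) $\;F(x_{T+1})-F_\star\ge\min\big\{\frac{\mu D^2}8,\frac{n^{1/2^{K+1}}}{2\Lambda^2}\cdot\frac{G^2}{\mu n}\big\}$.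

*What this says about the number of epochs.* Fix $K$ and let $n\to\infty$. The hypothesis holds for large $n$, and in (a) the ratio to $GD/\sqrt T$ tends to infinity. In (b) with $\mu=G=D=1$ the second entry of the minimum is the smaller one, since it is at most $n^{-3/4}/(2\Lambda^2)$, so an SGD-type bound would force $L(Kn,n)\ge Kn^{1/2^{K+1}}/(4\Lambda^2)$, which no polylogarithm satisfies. In (a), if $K\le\log_2\ln n-\log_2\ln\Lambda-3$, then $2^{K+3}\ln\Lambda\le\ln n$, so $n^{1/2^{K+2}}\ge\Lambda^2$, the hypothesis holds because $\Lambda^4>2\Lambda^2$, and the SGD rate fails by the unbounded factor $\Lambda/(2\sqrt2)$ at least. By Theorem 2 the SGD rates hold once $K\ge2\log_2\log_2n+O(1)$ in (a) and $K\ge4\log_2\log_2n+O(1)$ in (b). The critical number of epochs in (a) is therefore $\Theta(\log\log n)$, so for $T\ge Cn\log\log n$ RR does match the SGD rates with suitable stepsizes. No matching upper bounds are claimed for $2\le K\lesssim\log\log n$, nor in case (b)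 at $T=n$. The lower bounds hold for every realization, so they hold for any permutation-based order.

## 3. Instances that punish short and uneven stepsizes

In Sections 3–6, $T=Kn$, all $G_i=G$, and the stepsizes are given; we choose the instance. In each instance $F\ge0=F(0)$, the minimizer $0$ is unique, and the starting point has norm $D$, so $D_\star=D$ and the gap is $F(x_{T+1})$. A scalar coordinate $y$ with $y_1=D$ usually serves only to arrange the last point; its subgradients are then arbitrary.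

For a vector $x$, $x_-$ has entries $\max(-x_c,0)$, and $e_c$ is a coordinate vector. The function $\delta\|x_-\|$ is $\delta$ times the distance to the nonnegative orthant, so it is convex with subgradients of norm $\le\delta$. It lets us push along a fresh coordinate at no visible cost.

**Fact.** If $x\ge0$ and $x_c=0$, then $-\delta e_c$ and $0$ belong to $\partial(\delta\|\cdot_-\|)(x)$.

Indeed, $\delta\|y_-\|\ge-\delta y_c=\delta\|x_-\|+\langle-\delta e_c,y-x\rangle$, and $\delta\|y_-\|\ge0=\delta\|x_-\|$. For instance, at $x=(1,0)$ the vector $-\delta e_2$ is a subgradient, and a step along it moves to $(1,\delta\eta)$, where the function is still $0$.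

Put $S=\sum_{t\le T}\eta_t$ and $Q=\sum_{t\le T}\eta_t^2$.

**Lemma 3 (short total length; $\psi=0$).** Some instance has gap $\ge\min\{\frac{GD}2,\frac{D^2}{4S}\}$.

*Proof.* Let $f_i(y)=b|y|$, $y_1=D$, $b=\min\{G,\frac D{2S}\}$. As long as $y_t>0$ the step is $y_{t+1}=y_t-b\eta_t$, and $bS\le D/2$, so $y$ stays $\ge D/2$. The gap is $by_{T+1}\ge bD/2$. $\square$

**Lemma 4 (few large steps; $\psi=0$).** Some instance has gap $\ge\frac{G^2Q}{36S}$.

*Proof.* **Step 1: the instance.** Let $R=\sqrt Q\le S$, $\delta=G/2$, $\rho=\delta R/2$, $a=\frac{\delta R}{4S}\le\frac G8$. Let $H_\rho(z)=\frac{\|z\|^2}{2\rho}$ if $\|z\|\le\rho$ and $\|z\|-\frac\rho2$ otherwise; it is convex with $\nabla H_\rho(z)=z/\max(\|z\|,\rho)$. For all $i$ let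
$$f_i(z,y)=aH_\rho(z)+\delta\|z_-\|+\tfrac G4|y|,\qquad z\in\mathbb R^T,\ z_1=0,\ y_1=D.$$
Subgradients have $z$-part of norm $\le a+\delta\le\frac58G$ and $y$-part $\le\frac14G$, so norm $\le G$.

**Step 2: the motion.** Use the $z$-subgradient $a\nabla H_\rho(z_t)-\delta e_t$. With $r_t=\|z_t\|$,
$$z_{t+1}=\Big(1-\frac{a\eta_t}{\max(r_t,\rho)}\Big)z_t+\delta\eta_te_t .$$
Since $a\eta_t\le aS=\frac{\delta R}4<\rho$, the factor lies in $[0,1]$. So by induction $z_t\ge0$ is supported on coordinates $<t$, and the choice is legitimate by the Fact.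

**Step 3: the norm at the end.** The two terms are orthogonal, so $r_{t+1}^2\le r_t^2+\delta^2\eta_t^2$, hence $r_t\le\delta R$. Also $(1-c)^2\ge1-2c$ and $r_t/\max(r_t,\rho)\le1$ give $r_{t+1}^2\ge r_t^2-2a\eta_tr_t+\delta^2\eta_t^2$. Summing, $r_{T+1}^2\ge\delta^2R^2-2aS\delta R=\frac12\delta^2R^2$, so $r_{T+1}\ge\delta R/\sqrt2\ge\rho$.

**Step 4: the gap.** It is at least $a(r_{T+1}-\frac\rho2)\ge\frac{\delta R}{4S}\big(\frac1{\sqrt2}-\frac14\big)\delta R\ge\frac{\delta^2R^2}{9S}=\frac{G^2Q}{36S}$. $\square$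

These instances have all $f_i$ equal, so they cannot separate RR from SGD. The next one does.

## 4. Errors that the remaining functions cannot see

Take $n=2$, one epoch, $\psi=0$. Use coordinates $x_{\{1\}},x_{\{2\}},y$ and
$$f_j=\tfrac G4|x_{\{j\}}|+\tfrac G2\|x_-\|+\tfrac G4|y|,\qquad x_1=0,\ y_1=D.$$
At step 1 use the $x$-subgradient $0$. Suppose $\sigma(1)=1$. At step 2 the function is $f_2$, which does not contain $|x_{\{1\}}|$, so by the Fact we may push along $x_{\{1\}}$ with subgradient $-\frac G2e_{\{1\}}$. The result is $x_{\{1\}}=\frac G2\eta_2$. The function $f_2$ does not notice, and $f_1$ does, but it will not be used again in this epoch. The gap is at least $\frac12\cdot\frac G4\cdot\frac G2\eta_2=\frac{G^2\eta_2}{16}$. The same happens if $\sigma(1)=2$. In general, a set $P_*$ of functions is consumed during the first $h$ positions, and all later steps of the epoch create an error that only the functions in $P_*$ see.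

In later epochs the functions in $P_*$ return and may repair the error, so these epochs enter the bound. To treat $\mu>0$ at the same time, put
$$\pi_t=\prod_{s<t}(1+\mu\eta_s)^{-1},\qquad\hat\eta_t=\frac{\eta_t}{\pi_t},\qquad X_t=\frac{x_t}{\pi_t}.$$
With $\psi=\frac\mu2\|\cdot\|^2$ the step $x_{t+1}=(x_t-\eta_tg_t)/(1+\mu\eta_t)$ becomes
$$X_{t+1}=X_t-\hat\eta_tg_t.\tag{6}$$
For $\mu=0$ all $\pi_t=1$ and $\hat\eta_t=\eta_t$. For constant $\eta$, $\hat\eta_t=\eta(1+\mu\eta)^{t-1}$. We write $\hat\eta_{k,i}$ for the value at position $i$ of epoch $k$.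

**Lemma 5 (blind functions; $\mu\ge0$).** Let $1\le k\le K$, $1\le h<n$, $\hat Q=\sum_{i>h}\hat\eta_{k,i}^2$, and let $\hat W$ be the sum of $\hat\eta_t$ over all epochs after $k$. Some instance with $\psi=\frac\mu2\|\cdot\|^2$ has, for every realization,
$$\text{gap}\ \ge\ \pi_{T+1}\frac{hG^2}{22\,n}\min\Big\{\sqrt{\hat Q},\ \frac{\hat Q}{\hat W}\Big\}\qquad(\text{second entry omitted if }k=K).$$

*Proof.* **Step 1: the instance.** Use coordinates $x_{P,i}$ for $P\subset[n]$, $|P|=h$, $h<i\le n$, and $y$. Let $\delta=\frac G2$ and $a=\min\{\frac G4,\frac{\delta\sqrt{\hat Q}}{4\hat W}\}$ ($a=\frac G4$ if $k=K$), and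
$$f_j(x,y)=a\,\big\|(x_{P,i})_{P\ni j,\,i>h}\big\|+\delta\|x_-\|+\tfrac G4|y|,\qquad x_1=0,\ y_1=D.$$
Subgradient norms are at most $\sqrt{(\frac34G)^2+(\frac14G)^2}\le G$. If $F=0$ then every $x_{P,i}$ vanishes, since every $P$ is nonempty and $a>0$, and $y=0$; so the minimizer $0$ is unique. The $x$-part is positively homogeneous of degree 1, so its subdifferentials at $x_t$ and at $X_t=x_t/\pi_t$ agree, and we may follow $X_t$ by (6).

**Step 2: wait.** Before epoch $k$ and at positions $i\le h$ of epoch $k$ use $x$-subgradient $0$; it is valid because $x=0$ minimizes the $x$-part. Then let $P_*=\{\sigma_k(1),\dots,\sigma_k(h)\}$.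

**Step 3: build the invisible error.** At position $i>h$ of epoch $k$, $j=\sigma_k(i)\notin P_*$. By induction $x\ge0$ is supported on coordinates $(P_*,i')$ with $i'<i$. The first norm of $f_j$ only contains sets $P\ni j$, so its argument is zero and $0$ is a subgradient of it. By the Fact, $-\delta e_{(P_*,i)}$ is an $x$-subgradient of $f_j$; use it. After epoch $k$, $X=\delta\sum_{i>h}\hat\eta_{k,i}e_{(P_*,i)}\ge0$, with norm $\delta\sqrt{\hat Q}$.

**Step 4: limit the repair.** In later epochs, if $j\notin P_*$ use $0$, valid as before. If $j\in P_*$, the first norm of $f_j$ is taken over all of the support of $x$, and we use $aX_t/\|X_t\|$. Each step moves $X$ by at most $a\hat\eta_t$, in total by at most $a\hat W\le\frac14\delta\sqrt{\hat Q}$. Inductively $\|X_t\|\ge\frac34\delta\sqrt{\hat Q}\ge a\hat\eta_t$, so each step multiplies $X$ by a factor in $[0,1]$, and $X$ stays $\ge0$ and supported on $(P_*,\cdot)$.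

**Step 5: the gap.** At the end each of the $h$ functions with $j\in P_*$ is at least $a\pi_{T+1}\|X_{T+1}\|$. So the gap is at least
$$\frac hn\,a\,\pi_{T+1}\cdot\frac34\delta\sqrt{\hat Q}\ \ge\ \pi_{T+1}\frac hnG^2\min\Big\{\frac3{32}\sqrt{\hat Q},\frac3{64}\frac{\hat Q}{\hat W}\Big\},$$
and $\frac3{64}\ge\frac1{22}$. $\square$

**Example (constant stepsizes, one epoch).** Let $\psi=0$, $T=n$ even, $\eta_t=\eta$. Lemma 3 gives the bound $\min\{\frac{GD}2,\frac{D^2}{4n\eta}\}$, and Lemma 5 with $k=K=1$, $h=\frac n2$ gives $\frac{G^2\eta}{44}\sqrt{n/2}$. If the first minimum is $\frac{GD}2$ we have the gap $\frac{GD}2$. Otherwise the two bounds multiply to $\frac{G^2D^2}{176\sqrt2\sqrt n}$, so the larger is at least $\frac{GD}{16n^{1/4}}=\frac{n^{1/4}}{16}\cdot\frac{GD}{\sqrt T}$. Constant stepsizes lose a factor $n^{1/4}$.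

**Where these two lemmas stop.** A rule may put its length at the start of the epoch. Take $\psi=0$, $T=n$, $\eta_1=\frac{nD}G$ and $\eta_i=\frac D{nG}$ for $i\ge2$. Lemma 3 then gives at most $\frac{D^2}{4S}\le\frac{GD}{4n}$, and Lemma 5 gives at most $\frac{G^2}{22}\cdot\frac D{nG}\sqrt n=\frac{GD}{22\sqrt n}$ for every $h$: nothing beyond the SGD rate. But Lemma 4 sees the large step: $Q\ge\frac{n^2D^2}{G^2}$ and $S\le\frac{(n+1)D}G$ give the gap $\frac{G^2Q}{36S}\ge\frac{nGD}{72}$. So we need all three lemmas, and Lemma 5 for all $h$ at once.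

For $\mu>0$, one instance replaces Lemmas 3 and 4.

**Lemma 6 ($\mu>0$).** Let $w_0=\pi_{T+1}$ and $w_t=\mu\pi_{T+1}\hat\eta_t$ for $t\ge1$. Then $\sum_{t=0}^Tw_t=1$, and some instance with $\psi=\frac\mu2\|\cdot\|^2$ has gap $\ge\frac\mu2w_0^2D^2+\frac{G^2}{2\mu}\sum_{t\ge1}w_t^2$.

*Proof.* Since $\pi_{t+1}^{-1}=(1+\mu\eta_t)\pi_t^{-1}$, we have $\mu\hat\eta_t=\pi_{t+1}^{-1}-\pi_t^{-1}$; summing and multiplying by $\pi_{T+1}$ gives $\sum_{t\ge1}w_t=1-\pi_{T+1}$. Take $f_i(z,y)=G\|z_-\|$, $z\in\mathbb R^T$, $z_1=0$, $y_1=D$, and $g_t=-Ge_t$ (an $e_t$ of the $z$-space), valid by the Fact because $z_t\ge0$ is supported on coordinates $<t$. By (6), $z_{T+1}=\pi_{T+1}G\sum_t\hat\eta_te_t=\frac G\mu\sum_{t\ge1}w_te_t$ and $y_{T+1}=w_0D$. Here $F(x_{T+1})=\psi(x_{T+1})$ is the stated expression. $\square$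

## 5. How a weight sequence can spread its mass

We normalize the stepsizes to weights $w_{k,i}$ and the gap to a number $e$. Lemma 4 says that few positions cannot carry much weight. Lemma 5 says that a dyadic block of late positions cannot either. Yet the total is at least $\frac12$, so $e$ cannot be small.

**Lemma 7.** Let $w_{k,i}>0$ ($k\le K$, $i\le n$) with $\frac12\le\sum w_{k,i}\le1$. Put $v_k=\sum_{l\ge k}\sum_iw_{l,i}$, $v_{K+1}=0$, $Q_{k,>h}=\sum_{i>h}w_{k,i}^2$. Let $e>0$ satisfy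

(S1) $\sum w_{k,i}^2\le36e$;

(S2) $\min\{\sqrt{Q_{k,>h}},\,Q_{k,>h}/v_{k+1}\}\le22\,ne/h$ for all $k\le K$, $1\le h<n$ (second entry omitted if $k=K$).

Then (i) if $K=1$: $e\ge\frac1{1152}n^{-2/3}$; (ii) $\max\{1,ne\}\ge n^{1/2^{K+1}}/(2\Lambda^2)$ with $\Lambda=91+5\log_2n$.

*Proof.* **Step 1: bound the weight of one epoch.** If $\min\{A,A^2/v\}\le c$, then $A\le c$ or $A\le\sqrt{cv}$. So (S2) gives $\sqrt{Q_{k,>h}}\le\frac{22ne}h+\sqrt{22nev_{k+1}/h}$, also for $k=K$. Let $1\le m\le n$. By Cauchy–Schwarz and (S1), $\sum_{i\le m}w_{k,i}\le6\sqrt{me}$. For each $h=m2^j<n$, $j\ge0$,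
$$\sum_{h<i\le\min(2h,n)}w_{k,i}\le\sqrt{hQ_{k,>h}}\le\frac{22ne}{\sqrt h}+5\sqrt{nev_{k+1}} .$$
These blocks cover all $i>m$. There are at most $1+\log_2n$ of them, and $22\sum_j2^{-j/2}\le22\cdot3.42\le76$. Hence
$$v_k-v_{k+1}\le6\sqrt{me}+\frac{76ne}{\sqrt m}+5(1+\log_2n)\sqrt{ne\,v_{k+1}}.\tag{7}$$

**Step 2: one epoch.** Let $K=1$ and $m=\lceil n^{2/3}\rceil\le2n^{2/3}$. Then $v_2=0$ and $\frac12\le6\sqrt{me}+76ne/\sqrt m$. One term is $\ge\frac14$. So $e\ge\frac1{576m}\ge\frac{n^{-2/3}}{1152}$, or $e\ge\frac{\sqrt m}{304n}\ge\frac{n^{-2/3}}{304}$. This proves (i).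

**Step 3: several epochs, from the last one backwards.** Let $M=\max\{1,ne\}$ and $m=\lceil\sqrt n\rceil\le2\sqrt n$. Then $6\sqrt{me}\le6\sqrt2\sqrt Mn^{-1/4}$ and $\frac{76ne}{\sqrt m}\le76Mn^{-1/4}$, together at most $85Mn^{-1/4}$. We claim
$$v_{K-j}\le M\Lambda^2n^{-2^{-j}/4}\qquad(0\le j\le K-1).$$
For $j=0$ this is (7) with $v_{K+1}=0$. If it holds for $j\le K-2$, then $v_{K-j}\le1\le M$ gives $v_{K-j}\le\sqrt{Mv_{K-j}}$, and (7) yields
$$v_{K-j-1}\le85Mn^{-1/4}+(6+5\log_2n)\sqrt{Mv_{K-j}}\le Mn^{-2^{-(j+1)}/4}\big(85+\Lambda(6+5\log_2n)\big).$$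
Since $\Lambda=85+(6+5\log_2n)$, the last factor is at most $\Lambda^2$. This proves the claim.

**Step 4: conclude.** With $j=K-1$, $\frac12\le v_1\le M\Lambda^2n^{-1/2^{K+1}}$, which is (ii). $\square$

The exponent halves at each step back because the repair term in (7) contains $\sqrt{v_{k+1}}$.

## 6. Proofs of Theorems 1 and 3

**Case (a).** Let $\varepsilon$ be the largest of the lower bounds given by Lemmas 3, 4 and 5 (all $k,h$) with $\mu=0$. All these instances have the same $n,T,G_i=G,D$, and one of them has gap $\ge\varepsilon$ for every realization. It remains to bound $\varepsilon$ from below.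

If $\varepsilon\ge\frac{GD}2$, both claims hold, since $n^{1/2^{K+2}}\le n^{1/8}\le\sqrt n$. Otherwise Lemma 3 forces $\frac{D^2}{4S}\le\varepsilon$, so $S\ge\frac{D^2}{4\varepsilon}$. Put
$$w_t=\frac{\eta_t}S,\qquad e=\frac\varepsilon{G^2S}\le\frac{4\varepsilon^2}{G^2D^2}.$$
The weights sum to 1. Lemma 4 says $\frac Q{S^2}\le\frac{36\varepsilon}{G^2S}$, which is (S1). In Lemma 5, $\sqrt{\hat Q}=S\sqrt{Q_{k,>h}}$ and $\hat Q/\hat W=SQ_{k,>h}/v_{k+1}$, so dividing by $S$ gives (S2). For $K=1$, Lemma 7(i) gives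
$$\varepsilon\ge\frac{GD}2\sqrt e\ge\frac{GD}{2\sqrt{1152}\,n^{1/3}}\ge\frac{GD}{68\,n^{1/3}}.$$
If $n^{1/2^{K+1}}>2\Lambda^2$, the right side of Lemma 7(ii) exceeds 1, so $ne\ge n^{1/2^{K+1}}/(2\Lambda^2)$ and
$$\varepsilon\ge\frac{GD}{2\sqrt n}\sqrt{ne}\ge\frac{GD}{2\sqrt n}\cdot\frac{n^{1/2^{K+2}}}{\sqrt2\,\Lambda}.$$

**Case (b).** Let $\varepsilon$ be the largest of the lower bounds of Lemmas 6 and 5 (all $k,h$) with the given $\mu>0$. If $w_0\ge\frac12$, Lemma 6 gives $\varepsilon\ge\frac{\mu D^2}8$. Otherwise $\sum_{t\ge1}w_t\in[\frac12,1]$. Put $e=\mu\varepsilon/G^2$. Lemma 6 gives $\sum_{t\ge1}w_t^2\le2e$, hence (S1). Since $w_t=\mu\pi_{T+1}\hat\eta_t$,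
$$\pi_{T+1}\sqrt{\hat Q}=\frac{\sqrt{Q_{k,>h}}}\mu,\qquad\pi_{T+1}\frac{\hat Q}{\hat W}=\frac{Q_{k,>h}}{\mu v_{k+1}},$$
so Lemma 5 gives (S2). Lemma 7 gives $e\ge n^{-2/3}/1152$ for $K=1$, and $ne\ge n^{1/2^{K+1}}/(2\Lambda^2)$ under the hypothesis of Theorem 3. Then $\varepsilon=G^2e/\mu$ is as claimed. $\square$

**Remark (tight constants).** The constants $G_i=G$ can be made the smallest possible ones. In each instance all $f_i$ have the same smallest constant $L\le G$. If $L<G$, add to every $f_i$ a term $\kappa|s|$ in a new coordinate with $\kappa=\sqrt{G^2-L^2}$, $s_1=0$, and use subgradient $0$ in $s$. The subdifferential is a product, so the smallest constant becomes $\sqrt{L^2+\kappa^2}=G$; the coordinate $s$ stays $0$, and gap and $D_\star$ are unchanged.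

## 7. Replacing the iterate by its conditional mean

We turn to Theorem 2. First, RR still has controlled growth. Let $j$ be the index sampled at step $t$. Since $f(x_{t+1})-f(x_t)\le G_{f,1}\Delta$, (2) gives $F(x_{t+1})-F(x_t)\le(G_{f,1}+G_j)\Delta-\frac{\Delta^2}{\eta_t}\le\frac{\eta_t}4(G_{f,1}+G_j)^2$. As $j$ is uniform, $\mathbb E(G_{f,1}+G_j)^2=3G_{f,1}^2+G^2\le4G^2$, hence
$$\mathbb EF(x_{t+1})\le\mathbb EF(x_t)+\eta_tG^2,\tag{8}$$
also conditionally on the history before the current or any earlier epoch.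

Fix one epoch and condition on the history before it. In this section $\mathbb E$ is the conditional expectation, $\sigma$ the permutation, $x_1,\dots,x_{n+1}$ the iterates of the epoch, so that $x_i$ is a function of $\sigma(1),\dots,\sigma(i-1)$. Its stepsizes satisfy $\eta_1\ge\dots\ge\eta_n$. Put $S=\sum\eta_i$, $Q=\sum\eta_i^2$,
$$z_i=\mathbb Ex_i,\qquad V_i=\mathbb E\|x_i-z_i\|^2,\qquad V^*=\max_{i\le n+1}V_i,\qquad\tau_i=\sqrt{\frac{i-1}{(n-i+1)(n-1)}}$$
with $\tau_1=0$ if $n=1$. The points $z_i$ lie in $\mathrm{dom}\,\psi$ by convexity.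

The direct way to continue Section 1 is to bound $\mathbb Ef(x_i)-\mathbb Ef_{\sigma(i)}(x_i)$. Both terms are within $G\sqrt{V^*}$ of $f(z_i)$, since $\mathbb EG_{\sigma(i)}\|x_i-z_i\|\le G\sqrt{V^*}$, so the difference is at most $2G\sqrt{V^*}$. We will see that $V^*\le18G^2Q$, so for constant $\eta$ this estimate is of order $\eta\sqrt n\,G^2$, against the harmless $\eta G^2$ of Section 1. Balancing $\frac{D^2}{\eta T}$ with $\eta\sqrt nG^2$ gives only $n^{1/4}GD/\sqrt T$, and the example with constant stepsizes in Section 4 shows that at $T=n$ this loss is real. The way out is to compare $f_{\sigma(i)}(x_i)$ with $f$ at the mean $z_i$, and to use Jensen's inequality.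

**Lemma 8.** For $1\le i\le n$, $\mathbb Ef_{\sigma(i)}(x_i)\ge f(z_i)-G\tau_i\sqrt{V_i}$.

*Proof.* For $i=1$ the point $x_1=z_1$ is fixed and there is equality. Let $i\ge2$, $p=i-1$, and let $h(j)=\mathbb E[x_i\mid\sigma(i)=j]-z_i$ measure how much knowing the next index shifts the mean. Since $\sigma(i)$ is uniform, $\sum_jh(j)=0$.

**Step 1: the shifts are small.** Let $A=\frac1n\sum_j\|h(j)\|^2$, $P=\{\sigma(1),\dots,\sigma(p)\}$ and
$$Y=\mathbb E[h(\sigma(i))\mid\sigma(1),\dots,\sigma(p)]=\frac1{n-p}\sum_{j\notin P}h(j)=-\frac1{n-p}\sum_{j\in P}h(j).$$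
By the definition of $h$, and because $x_i$ is a function of $\sigma(1),\dots,\sigma(p)$,
$$A=\mathbb E\langle h(\sigma(i)),x_i-z_i\rangle=\mathbb E\langle Y,x_i-z_i\rangle\le\sqrt{\mathbb E\|Y\|^2\,V_i}.$$
The set $P$ is a uniform $p$-subset, and $\sum_{j\ne l}\langle h(j),h(l)\rangle=-\sum_j\|h(j)\|^2$, so
$$\mathbb E\Big\|\sum_{j\in P}h(j)\Big\|^2=\Big(\frac pn-\frac{p(p-1)}{n(n-1)}\Big)\sum_j\|h(j)\|^2=\frac{p(n-p)}{n(n-1)}\sum_j\|h(j)\|^2 .$$
Hence $\mathbb E\|Y\|^2=\frac p{(n-p)(n-1)}A=\tau_i^2A$, so $A\le\tau_i\sqrt{AV_i}$ and $A\le\tau_i^2V_i$.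

**Step 2: Jensen.** Conditionally on $\sigma(i)=j$, $x_i$ has mean $z_i+h(j)\in\mathrm{dom}\,\psi$. So $\mathbb Ef_{\sigma(i)}(x_i)\ge\frac1n\sum_jf_j(z_i+h(j))\ge f(z_i)-\frac1n\sum_jG_j\|h(j)\|\ge f(z_i)-G\sqrt A$. $\square$

In the example of Section 2, $z_2=0$, $V_2=\eta^2$, $\tau_2=1$, $h(1)=\eta$, $h(2)=-\eta$, and $A=\eta^2=\tau_2^2V_2$.

The errors $\tau_i$ are harmless on average. Since $\tau_i\le(n-i+1)^{-1/2}$ and $\tau_1=0$, $\sum_i\tau_i\le\sum_{r=1}^{n-1}r^{-1/2}\le2\sqrt n$. As $\tau_i$ is nondecreasing and $\eta_i$ nonincreasing, Chebyshev's sum inequality and $S\le\sqrt{nQ}$ give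
$$\sum_i\tau_i\eta_i\le\frac1n\sum_i\tau_i\sum_i\eta_i\le\frac2{\sqrt n}S\le2\sqrt Q.\tag{9}$$

**Lemma 9 (one epoch).** (i) $\sqrt{V^*}\le(2+\sqrt5)G\sqrt Q$, so $V^*\le18G^2Q$.

(ii) For $u\in\mathrm{dom}\,\psi$ fixed by the history before the epoch and $1\le i\le n$,
$$F(z_{i+1})-F(u)\le\frac1{2\eta_i}\big(\mathbb E\|u-x_i\|^2-(1+\mu\eta_i)\mathbb E\|u-x_{i+1}\|^2\big)+2\eta_iG^2+G\tau_i\sqrt{V^*}.$$

(iii) For such $u$ and $1\le j\le n$: $\;\mathbb E\|u-x_{n+1}\|^2+2\sum_{i=j}^n\eta_i(F(z_{i+1})-F(u))\le\mathbb E\|u-x_j\|^2+21G^2Q$.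

*Proof.* **Step 1: the variance, (i).** Let $g_i$ be the subgradient used, $\omega_i=x_i-\eta_ig_i$, so $x_{i+1}=\mathrm{prox}_{\eta_i\psi}(\omega_i)$. The mean minimizes the mean square distance and the prox is nonexpansive, so
$$V_{i+1}\le\mathbb E\|\mathrm{prox}_{\eta_i\psi}(\omega_i)-\mathrm{prox}_{\eta_i\psi}(\mathbb E\omega_i)\|^2\le\mathbb E\|\omega_i-\mathbb E\omega_i\|^2\le\mathbb E\|\omega_i-z_i\|^2 .$$
Expanding, with $\langle g_i,x_i-z_i\rangle\ge f_{\sigma(i)}(x_i)-f_{\sigma(i)}(z_i)$, $\mathbb Ef_{\sigma(i)}(z_i)=f(z_i)$, $\mathbb EG_{\sigma(i)}^2=G^2$ and Lemma 8,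
$$V_{i+1}\le V_i-2\eta_i\mathbb E[f_{\sigma(i)}(x_i)-f_{\sigma(i)}(z_i)]+\eta_i^2G^2\le V_i+2\eta_iG\tau_i\sqrt{V_i}+\eta_i^2G^2.$$
Since $V_1=0$, (9) gives $V^*\le G^2Q+4G\sqrt Q\sqrt{V^*}$. Solving this quadratic inequality for $\sqrt{V^*}$ gives (i), and $(2+\sqrt5)^2\le18$.

**Step 2: the descent inequality, (ii).** Take expectations in (1) with $\varphi=f_{\sigma(i)}$, $L=G_{\sigma(i)}$ and $\Delta=\|x_{i+1}-x_i\|$. By Lemma 8, Jensen for $\psi$ and $\mathbb Ef_{\sigma(i)}(u)=f(u)$, the left side is at least $f(z_i)-G\tau_i\sqrt{V^*}+\psi(z_{i+1})-F(u)$. Also $f(z_i)\ge f(z_{i+1})-G_{f,1}\|z_i-z_{i+1}\|\ge f(z_{i+1})-G_{f,1}\mathbb E\Delta$. Finally $\mathbb E[(G_{\sigma(i)}+G_{f,1})\Delta-\frac{\Delta^2}{2\eta_i}]\le\frac{\eta_i}2\mathbb E(G_{\sigma(i)}+G_{f,1})^2\le2\eta_iG^2$.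

**Step 3: sum, (iii).** Multiply (ii) by $2\eta_i$, drop $\mu$, and sum over $i=j,\dots,n$. By (9) and (i) the errors are at most $4G^2Q+2G\cdot2\sqrt Q\cdot(2+\sqrt5)G\sqrt Q\le21G^2Q$. $\square$

So, measured at the means, one epoch of RR obeys an inequality of SGD type. But the algorithm outputs iterates. The next lemma produces a comparison point $v$ that is good and near the current iterate.

**Lemma 10 (phase).** Consider consecutive full epochs (a phase) with stepsizes nonincreasing within each epoch. Let $S,Q$ be the sums of $\eta_t,\eta_t^2$ over the phase, $x_a,x_b$ its initial and final points. Let $u$ be $\mathrm{dom}\,\psi$-valued and determined by the history before the phase. Then there is a $\mathrm{dom}\,\psi$-valued $v$, determined by the history before the end of the phase, with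
$$\mathbb EF(v)\le\mathbb EF(u)+\frac{\mathbb E\|u-x_a\|^2+21G^2Q}{2S},\qquad\mathbb E\|x_b-v\|^2\le39G^2Q.$$

*Proof.* **Step 1: candidates.** For epoch $k$ of the phase, with data $S_k,Q_k$, iterates $x_{k,i}$ and conditional means $z_{k,i}$, let $u_k$ minimize $F$ over $\{z_{k,2},\dots,z_{k,n+1}\}$. It is determined by the history before epoch $k$. For $u'$ determined before epoch $k$, Lemma 9(iii) with $j=1$ and total expectation give
$$\mathbb E\|u'-x_{k,n+1}\|^2+2S_k\big(\mathbb EF(u_k)-\mathbb EF(u')\big)\le\mathbb E\|u'-x_{k,1}\|^2+21G^2Q_k.\tag{10}$$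

**Step 2: $v$ is good.** Let $\kappa$ be an epoch of the phase minimizing $\mathbb EF(u_k)$, and $v=u_\kappa$. Summing (10) with $u'=u$ gives $2S(\mathbb EF(v)-\mathbb EF(u))\le\mathbb E\|u-x_a\|^2+21G^2Q$.

**Step 3: $v$ is near the end of epoch $\kappa$.** Condition on the history before epoch $\kappa$; then $v=z_{\kappa,j}$ with a fixed $j$. If $j\le n$, use Lemma 9(iii) from $j$ with $u=z_{\kappa,j}$. Its sum is $\ge0$, since $z_{\kappa,j}$ is the best of the means. So the conditional mean of $\|x_{\kappa,n+1}-v\|^2$ is at most $V_j+21G^2Q_\kappa\le39G^2Q_\kappa$. If $j=n+1$ it is $V_{n+1}\le18G^2Q_\kappa$.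

**Step 4: $v$ stays near.** For later epochs $k>\kappa$ of the phase, (10) with $u'=v$ and $\mathbb EF(u_k)\ge\mathbb EF(v)$ adds at most $21G^2Q_k$. Altogether at most $39G^2Q$. $\square$

## 8. The last epoch

At the very end we need the iterate itself to be good. Here the direct comparison is affordable if the relevant part of the epoch is short: before position $m\ll n$ only few functions are missing, and the bias carries a factor $m/n$.

**Lemma 11 (last epoch).** Let $q\ge1$ with $m:=2^q-1\le n$, $\alpha>0$. In the last full epoch, starting at $x_a$, use the blocks of Lemma 2 for the first $m$ steps. Use stepsize $\alpha/n^2$ for all remaining steps of this epoch and of the final incomplete epoch. If $u$ is $\mathrm{dom}\,\psi$-valued and determined before this epoch,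
$$\mathbb EF(x_{T+1})\le\mathbb EF(u)+\frac{\mathbb E\|u-x_a\|^2}{\alpha2^q}+\Big(22+\frac{200\,q\,2^{3(q-1)/2}}n\Big)\alpha G^2 .$$

*Proof.* Number the iterates of the epoch $x_1=x_a,x_2,\dots$ and condition on the history before it, so that $u$ is constant.

**Step 1: the data of the epoch.** The stepsizes are nonincreasing, since $2^{q-1}\le n\le n^2$. The blocks contribute $\alpha^22^{q-1}\sum_p2^{-3p}\le\frac87\alpha^22^{q-1}$ to $Q$. The small steps contribute at most $n\frac{\alpha^2}{n^4}\le\frac{\alpha^2}8$ for $n\ge2$, and there are none in the epoch for $n=1$. So $Q\le1.3\,\alpha^22^{q-1}$, and Lemma 9(i) gives $\sqrt{V^*}\le4.84\,\alpha G2^{(q-1)/2}$.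

**Step 2: the bias at early iterates.** Let $1\le s\le i\le m$. Given $\sigma(1),\dots,\sigma(s-1)$, which determine $x_s$, all $\sigma(r)$ with $r\ge s$ have the same law. Since $f=\frac1n\sum_rf_{\sigma(r)}$,
$$\mathbb Ef(x_s)-\mathbb Ef_{\sigma(i)}(x_s)=\frac1n\sum_{r<s}\mathbb E[f_{\sigma(r)}(x_s)-f_{\sigma(i)}(x_s)].$$
For any $r$, $|\mathbb Ef_{\sigma(r)}(x_s)-f(z_s)|=|\mathbb E[f_{\sigma(r)}(x_s)-f_{\sigma(r)}(z_s)]|\le\mathbb E[G_{\sigma(r)}\|x_s-z_s\|]\le G\sqrt{V^*}$. Hence, with $m\le2\cdot2^{q-1}$,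
$$|\mathbb Ef(x_s)-\mathbb Ef_{\sigma(i)}(x_s)|\le\frac{2m}nG\sqrt{V^*}\le\beta:=\frac{20}n\,2^{3(q-1)/2}\alpha G^2.$$

**Step 3: inequality (4).** Let $i\le m$, and $u'=u$ or $u'=x_s$ with $s\le i$. Take expectations in (1) with $\varphi=f_{\sigma(i)}$. Step 2 gives $\mathbb Ef_{\sigma(i)}(x_i)\ge\mathbb Ef(x_i)-\beta$ and $\mathbb Ef_{\sigma(i)}(u')\le\mathbb Ef(u')+\beta$ (with equality and no $\beta$ for the constant $u$). Then use $f(x_i)\ge f(x_{i+1})-G_{f,1}\Delta$ and $\mathbb E[(G_{\sigma(i)}+G_{f,1})\Delta-\frac{\Delta^2}{2\eta_i}]\le2\eta_iG^2$, and drop $\mu$. This is (4).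

**Step 4: conclude.** Lemma 2 bounds $\mathbb EF(x_{m+1})$ by (5), with $10q\beta=\frac{200q2^{3(q-1)/2}}n\alpha G^2$. The fewer than $2n$ remaining steps add at most $2n\frac\alpha{n^2}G^2\le2\alpha G^2$ by (8). Now take total expectations. $\square$

The bracket in Lemma 11 is bounded if, say, $2^q$ is about $\sqrt n$. With $\alpha=\eta_0$ the lemma then needs an incoming error $\mathbb E\|u-x_a\|^2$ of order $\sqrt n\,G^2\eta_0^2$, while one epoch with stepsize $\eta_0$ leaves $39nG^2\eta_0^2$ by Lemma 10. We must shrink this by $\sqrt n$ at a total cost of order $G^2\eta_0$.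

## 9. Squaring the error in each further epoch

Suppose the incoming squared distance is of order $n\eta_0^2\theta$. A single epoch with stepsize $a\eta_0$ costs about $\frac{n\theta\eta_0^2}{na\eta_0}=\frac\theta a\eta_0$ by Lemma 10 and leaves $n\eta_0^2a^2$. With $a=2^j\theta$ in the $j$-th epoch the costs are summable, and $\theta$ becomes $4^j\theta^2$: it is essentially squared. So about $\log\log n$ epochs suffice. Phases with halved stepsizes come first, to make $\theta$ small enough for the squaring to win against $4^j$.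

**Lemma 12 (schedule).** Suppose the last $\bar K\ge2J+6$ full epochs are run as follows, with a parameter $\eta_0>0$. Let $\kappa=\bar K-3-J$, let $l\ge0$ be maximal with $2^{l+1}\le\kappa$, and $N_0=\kappa-2^l$.

* Phase $0$: $N_0$ epochs with stepsize $\eta_0$.
* Phases $j=1,\dots,l+3$: $N_j$ epochs with stepsize $\eta_j=2^{-j}\eta_0$, where $N_j=2^{l-j}$ for $j\le l$ and $N_j=1$ for $j>l$.
* $J$ single epochs $j=1,\dots,J$ with stepsize $a_j\eta_0$, where $\theta_0=4^{-(l+3)}$, $a_j=2^j\theta_{j-1}$, $\theta_j=a_j^2$.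
* The last full epoch and the incomplete epoch as in Lemma 11 with $\alpha=\eta_0$ and $2^{q-1}\le\sqrt n<2^q$.

Then $N_0\ge\bar K/4$, the total is $\bar K$ epochs, and with $x_a$ the start of phase 0,
$$\mathbb EF(x_{T+1})-F_\star\le\frac{\mathbb E\|x_a-x_\star\|^2}{2N_0n\eta_0}+10.5\,G^2\eta_0+708\,G^2\eta_0.$$

*Proof.* **Step 1: the counts.** Since $J\le\frac{\bar K-6}2$, $\kappa\ge\frac{\bar K}2\ge3$, so $l$ exists, and $2^l\le\frac\kappa2$ gives $N_0\ge\frac\kappa2\ge\frac{\bar K}4$. The total is $N_0+(2^l-1)+3+J+1=\kappa+3+J=\bar K$.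

**Step 2: phase 0.** Lemma 10 with $u=x_\star$, $S=N_0n\eta_0$, $Q=S\eta_0$ gives the first two terms of the bound. From now on apply Lemma 10 with $u$ the previous $v$. Each further phase or single epoch costs at most $G^2\big(19.5\frac{Q_{\rm prev}}S+10.5\frac QS\big)$, where $Q_{\rm prev}$ belongs to the phase before it.

**Step 3: phases $1,\dots,l+3$.** Here $\frac{Q_{j-1}}{S_j}=2\frac{N_{j-1}}{N_j}\eta_{j-1}$ and $\frac{Q_j}{S_j}=\eta_j$. By maximality of $l$, $N_0<2^{l+2}-2^l=3\cdot2^l$, so $N_0/N_1\le6$ (if $l=0$, then $N_1=1$ and $N_0<3$). For $j\ge2$, $N_{j-1}/N_j\le2$. Hence $\sum_j\frac{Q_{j-1}}{S_j}\le12\eta_0+4\eta_0(\frac12+\frac14+\cdots)\le16\eta_0$ and $\sum_{j\ge1}\eta_j\le\eta_0$. The cost is at most $(19.5\cdot16+10.5)G^2\eta_0=322.5\,G^2\eta_0$. At the end $Q_{l+3}=n\eta_0^2\theta_0$.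

**Step 4: single epochs.** Number them $j=1,\dots,J$, and let $Q_0=n\eta_0^2\theta_0$ now denote the value just found. Then $Q_j=n\eta_0^2\theta_j$ and $\frac{Q_{j-1}}{S_j}=\frac{\theta_{j-1}n\eta_0^2}{na_j\eta_0}=2^{-j}\eta_0$, $\frac{Q_j}{S_j}=a_j\eta_0$. Put $\varphi_j=4^{j+2}\theta_j$. From $\theta_j=4^j\theta_{j-1}^2$ we get $\varphi_j=4^{2j+2}\theta_{j-1}^2=\varphi_{j-1}^2$, and $\varphi_0=4^{-(l+1)}\le\frac14$. So $\varphi_j\le1$, $a_j=\sqrt{\theta_j}\le2^{-j-2}$, and since $2^J\ge\log_2n$,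
$$\theta_J\le\varphi_J=\varphi_0^{2^J}\le4^{-2^J}\le n^{-1/2}.$$
The cost is at most $(19.5+\frac{10.5}4)G^2\eta_0\le22.2\,G^2\eta_0$.

**Step 5: the last epoch.** The incoming distance is $\mathbb E\|x-v\|^2\le39G^2n\eta_0^2\theta_J\le39G^2\eta_0^2\sqrt n$, so its contribution in Lemma 11 is $\le39G^2\eta_0$ because $2^q>\sqrt n$. Also $m=2^q-1\le2\sqrt n-1\le n$. Finally $q\le\frac12\log_2n+1$ and $2^{3(q-1)/2}\le n^{3/4}$, so with $y=\frac14\log_2n+\frac12$
$$\frac{q2^{3(q-1)/2}}n\le\Big(\tfrac12\log_2n+1\Big)n^{-1/4}=2\sqrt2\,y2^{-y}\le\frac{2\sqrt2}{e\ln2}\le1.51 .$$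
So the bracket in Lemma 11 is $\le22+302=324$. The sum is $322.5+22.2+39+324\le708$. $\square$

## 10. Proof of Theorem 2

**Part (a).** Use Lemma 12 with $\bar K=K$ and $\eta_0=\frac{D_\star}{G\sqrt T}$, so $x_a=x_1$. Since $T<(K+1)n\le2Kn$, $N_0n\ge\frac{Kn}4\ge\frac T8$, and the first term is at most $\frac{4D_\star^2}{T\eta_0}=\frac{4GD_\star}{\sqrt T}$. The total is at most $(4+10.5+708)\frac{GD_\star}{\sqrt T}\le723\frac{GD_\star}{\sqrt T}$.

**Part (c).** Here only the last full epoch works; the earlier ones must do no harm. In the first $K-1$ epochs use stepsize $\frac{D_\star}{5GT}$. By Lemma 9(iii) with $j=1$, $u=x_\star$ and $F(z_{i+1})\ge F_\star$, the start $x_a$ of the last full epoch satisfies $\mathbb E\|x_a-x_\star\|^2\le D_\star^2+21G^2T\frac{D_\star^2}{25G^2T^2}\le2D_\star^2$. Let $q$ be the largest integer with $q2^{3(q-1)/2}\le n$. Then $q\ge1$, and $2^q-1\le n$: for $q=1$ this is clear, and for $q\ge2$, $q2^{3(q-1)/2}\ge2\cdot2^{q-1}=2^q$. Apply Lemma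 11 with $u=x_\star$ and $\alpha=D_\star2^{-q/2}/G$:
$$\mathbb E[F(x_{T+1})-F_\star]\le\frac{2D_\star^2}{\alpha2^q}+222\,\alpha G^2=224\,GD_\star2^{-q/2}.$$
Maximality gives $(q+1)2^{3q/2}>n$, so $2^{-q/2}\le(\frac{q+1}n)^{1/3}$, and $2^{q-1}\le n$ gives $q+1\le2+\log_2n$.

**Part (b).** Let $\mu>0$, $K\ge4J+13$.

**Step 1: epoch 1 forgets $D_\star$.** Use $\eta_1=D_\star/G$ and stepsize $\frac1{\mu n}$ for the other steps of epoch 1. Since the $f_i$ are finite, the subdifferential sum rule gives $g_\star\in\partial f(x_\star)$ with $-g_\star\in\partial\psi(x_\star)$ and $\|g_\star\|\le G_{f,1}$; hence $x_\star=\mathrm{prox}_{\eta\psi}(x_\star-\eta g_\star)$ for all $\eta>0$. Moreover, $\mathrm{prox}_{\eta\psi}$ is $\frac1{1+\mu\eta}$-Lipschitz: if $p=\mathrm{prox}_{\eta\psi}(w)$ and $p'=\mathrm{prox}_{\eta\psi}(w')$, then $\frac{w-p}\eta\in\partial\psi(p)$ and $\frac{w'-p'}\eta\in\partial\psi(p')$, so strong monotonicity gives $\langle w-w',p-p'\rangle\ge(1+\mu\eta)\|p-p'\|^2$.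 With $j_t$ the sampled index,
$$\|x_{t+1}-x_\star\|\le\frac{\|x_t-x_\star\|+\eta_t(G_{j_t}+G_{f,1})}{1+\mu\eta_t}.$$
Step $t=1$ gives $\|x_2-x_\star\|\le\frac{D_\star(G+G_{j_1}+G_{f,1})}{G+\mu D_\star}\le\frac{G+G_{j_1}+G_{f,1}}\mu$. Each index occurs once in the epoch, so the other steps add at most $\frac1{\mu n}\sum_t(G_{j_t}+G_{f,1})\le\frac{2G_{f,1}}\mu$. The $L^2$-norm of $G_{j_1}$ is $G$, so the $L^2$-norm of the distance to $x_\star$ after epoch 1 is at most $5G/\mu$.

**Step 2: contraction.** In the next $N_c=\lfloor\frac{K-1}2\rfloor$ epochs use stepsize $\eta_0=\frac\lambda{\mu T}$, $\lambda=32\ln(eT)$. Lemma 9(ii) with $u=x_\star$ and $F(z_{i+1})\ge F_\star$ gives $\mathbb E\|x_{i+1}-x_\star\|^2\le\frac{\mathbb E\|x_i-x_\star\|^2+4\eta_0^2G^2+2\eta_0G\tau_i\sqrt{V^*}}{1+\mu\eta_0}$. Iterating over the epoch and bounding the errors as in Lemma 9(iii),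
$$\mathbb E\|x_{n+1}-x_\star\|^2\le c\|x_1-x_\star\|^2+21G^2n\eta_0^2,\qquad c=(1+\mu\eta_0)^{-n}\le\frac1{1+\mu\eta_0n},$$
where $x_1,x_{n+1}$ are the ends of that epoch. Since $1-c\ge\frac{\mu\eta_0n}{1+\mu\eta_0n}$, after the $N_c$ epochs the expected squared distance is at most $c^{N_c}\frac{25G^2}{\mu^2}+\frac{21G^2\eta_0(1+\mu\eta_0n)}\mu$.

The first term is at most $\frac{25G^2\eta_0}\mu$. If $\mu\eta_0\ge1$ this is clear from $c\le1$. If $\mu\eta_0<1$, then $\ln(1+\mu\eta_0)\ge\frac{\mu\eta_0}2$, and $nN_c\ge n\frac{K-2}2\ge\frac{(K+1)n}{16}\ge\frac T{16}$ since $K\ge13$; so $c^{N_c}\le e^{-\mu\eta_0T/32}=e^{-\lambda/32}\le\frac1T=\frac{\mu\eta_0}\lambda\le\mu\eta_0$. In both cases the squared distance is at most $46G^2\eta_0(1+\mu\eta_0n)/\mu$.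

**Step 3: finish.** There remain $\bar K=K-1-N_c\ge\frac{K-1}2\ge2J+6$ full epochs. Run Lemma 12 on them with this $\eta_0$. Since $N_0n\ge\frac{(K-1)n}8\ge\frac{(K+1)n}{16}\ge\frac T{16}$, its first term is at most
$$\frac{46G^2\eta_0(1+\mu\eta_0n)}\mu\cdot\frac8{T\eta_0}=368\,G^2\eta_0\Big(\frac1\lambda+\frac nT\Big)\le368\Big(\frac1{32}+\frac1{13}\Big)G^2\eta_0\le40\,G^2\eta_0,$$
because $\mu\eta_0T=\lambda\ge32$ and $T\ge13n$. In total
$$\mathbb E[F(x_{T+1})-F_\star]\le(40+10.5+708)G^2\eta_0=758.5\cdot32\,\ln(eT)\frac{G^2}{\mu T}\le25000\,\ln(eT)\frac{G^2}{\mu T}.\qquad\square$$
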